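# Matroid subdivisions of $\Delta(3,n)$ and points in the tropical plane

## 1. Cutting the hypersimplex along $x(A)=1$

We start with subdivisions into two cells, where everything can be done by hand. First the vocabulary.

Let $1<k<n$ and $E=[n]=\{1,\dots,n\}$. For $F\subseteq E$ write $e_F=\sum_{i\in F}e_i$ and $x(F)=\sum_{i\in F}x_i$. Unions are often written by juxtaposition, $PX=P\cup X$. The **hypersimplex** is
$$\Delta=\Delta(k,n)=\operatorname{conv}\{e_S: |S|=k\}=\{x\in[0,1]^n: x(E)=k\},$$
a polytope of dimension $n-1$ (as $1<k<n$). A **height function** is a map $\pi:\binom{[n]}{k}\to\mathbb R$. Lift $e_S$ to $(e_S,\pi(S))\in\mathbb R^{n+1}$ and project the lower faces of the convex hull of the lifted points. This gives the **regular subdivision** $\Sigma_\pi$ of $\Delta$.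

Equivalently, let $f$ be the lower convex envelope of $\pi$ on $\Delta$, the largest convex function with $f(e_S)\le\pi(S)$ for all $S$. The maximal cells of $\Sigma_\pi$ are the domains of linearity of $f$. Since $x(E)=k$ on $\Delta$, every affine function on $\Delta$ can be written as $x\mapsto p\cdot x$ without constant term. So the cells are the sets $\operatorname{conv}\{e_S: S\in\operatorname{argmin}_T(\pi(T)-p(T))\}$ with $p\in\mathbb R^n$, and the maximal ones are those of dimension $n-1$. Each $e_S$ is a vertex of $\Delta$, so $f(e_S)=\pi(S)$, and $e_S$ is a vertex of every cell containing it. Adding an affine function to $\pi$, or multiplying $\pi$ by a positive number, does not change $\Sigma_\pi$.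

**(1) Envelope test.** Suppose $f$ is convex on $\Delta$, and $\Delta$ is a finite union of polytopes $D$, all of whose vertices are among the $e_S$, with $f$ affine on each $D$. Then $f$ is the lower envelope of the heights $\pi(S)=f(e_S)$. Indeed $f$ is convex with $f(e_S)\le\pi(S)$, so $f$ is at most the envelope. A point of $D$ is a convex combination of vertices of $D$, where $f$ and $\pi$ agree. As $f$ is affine on $D$, the envelope is at most $f$ there.

A **matroid polytope** is $P(M)=\operatorname{conv}\{e_B: B \text{ a basis of } M\}$ for a matroid $M$ of rank $k$ on $[n]$. Equivalently, its vertices are vertices of $\Delta$ and all its edges are parallel to vectors $e_i-e_j$. A **matroid subdivision** is a regular subdivision of $\Delta$ all of whose cells are matroid polytopes.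

**Example.** $\Delta(2,4)$ is an octahedron. The heights $\pi(\{1,2\})=1$ and $\pi(S)=0$ otherwise cut it along the square $x_1+x_2=1$ into two pyramids. No new edge appears, so this is a matroid subdivision. The heights $\pi(\{1,2\})=\pi(\{3,4\})=-1$ and $0$ otherwise cut it into four tetrahedra around the diagonal from $e_{12}$ to $e_{34}$. That diagonal is not parallel to any $e_i-e_j$, so this is not a matroid subdivision.

We use three standard facts.

* **(F1)** (Edmonds) $P(M)=\{x\ge 0,\ x(E)=r(M),\ x(F)\le r(F)\text{ for all flats }F\}$.
* **(F2)** The face of $P(M)$ maximizing $x(F)$ is $P(M|F\oplus M/F)$. Also $\dim P(M)=n-\#\{\text{components of }M\}$ (Feichtner–Sturmfels).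
* **(F3)** (Brualdi 1969) For bases $B,B'$ there is a bijection $\varphi:B\setminus B'\to B'\setminus B$ such that $B-i+\varphi(i)$ is a basis for every $i\in B\setminus B'$.

In rank 3 we call rank-1 flats *points* and rank-2 flats *lines*. If a line is the union of only two points $A,B$, its inequality $x(AB)\le 2$ follows from $x(A)\le1$ and $x(B)\le1$. So in (F1) only points, and lines with at least three points, matter.

**Tropical points.** Work with $(\mathbb R\cup\{\infty\},\min,+)$. A real $k\times(n-k)$ matrix $V=(v_{ij})$ has columns giving $n-k$ points of the tropical torus $\mathbb R^k/\mathbb R\mathbf 1$. Put $M=(I\mid V)$, where $I$ has $0$ on the diagonal and $\infty$ elsewhere, and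
$$\tau(V)(S)=\min_\sigma\sum_{i=1}^kM_{i,\sigma(i)},$$
the minimum over bijections $\sigma$ from the rows to $S$. It is finite: match each $i\in S\cap[k]$ with its own row, and the remaining rows arbitrarily with $S\setminus[k]$. Adding a constant to column $j$ changes $\tau(V)$ by a multiple of $x_j$, so $\Sigma_{\tau(V)}$ depends only on the points. It is a known result that $\tau(V)$ always induces a matroid subdivision. A matroid subdivision is **constructed via a tropical point configuration** if it equals some $\Sigma_{\tau(V)}$ up to a permutation of the coordinates. For $k=3$ the data are $n-3$ points in the tropical plane.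

**Proposition 1.** Let $k=3$, $A\subset[n]$, $2\le|A|\le n-3$, and $\pi_A(S)=\max(0,|S\cap A|-1)$. Then $\Sigma_{\pi_A}$ is a matroid subdivision with exactly two maximal cells, and it is constructed via a tropical point configuration.

*Proof.* Let $f=\max(0,x(A)-1)$, $D_0=\{x\in\Delta:x(A)\le 1\}$ and $D_1=\{x\in\Delta:x(A)\ge1\}=\{x\in\Delta:x(E\setminus A)\le2\}$. Place all elements of $A$ at one point of the real plane and the other $n-|A|\ge3$ elements generically. By (F1) this matroid has polytope $D_0$. Place instead the elements of $E\setminus A$ at distinct points of a line and the elements of $A$ generically off it. This matroid has polytope $D_1$. So both sets have vertices among the $e_S$, and by (1) $f$ is the envelope of $\pi_A$. Both are full-dimensional, because on the interior of $\Delta$ the function $x(A)$ takes all values in $(0,\min(3,|A|))$.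

Permute coordinates so that $1\in A$ and $2,3\notin A$. Let $V$ have column $(0,1,1)$ for $j\in A\setminus 1$ and $(0,0,0)$ for the other $j>3$. We compute $\tau(V)(S)$; put $s=|S\cap A|$. A column of $S\cap\{1,2,3\}$ must be used by its own row, at cost $0$. An element of $A\setminus1$ costs $0$ in row 1 and $1$ in rows 2, 3. If $1\in S$, row 1 is taken and the other $s-1$ elements of $A$ cost $1$ each, so the total is $s-1$. If $1\notin S$ and $s\ge1$, row 1 can absorb one element of $A$ and no more, so the minimum is $s-1$. If $s=0$ it is $0$. Hence $\tau(V)=\pi_A$. $\square$

Where did $V$ come from? The vertex $e_{123}$ satisfies $x(A)=1$, so it lies in *both* cells, and the entries are $v_{ij}=\pi_A(\{1,2,3\}-i+j)$. With many cells, two things are unclear: whether a vertex common to all cells is needed, and whether it always exists.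

## 2. A vertex common to all cells

The **Dressian** $\mathrm{Dr}(k,n)$ is the set of $\pi$ for which $\Sigma_\pi$ is a matroid subdivision. It is a subfan of the secondary fan of $\Delta(k,n)$, whose cones are the closures of the sets of $\pi$ inducing a fixed subdivision. The $n$-dimensional lineality space consists of the heights inducing the trivial subdivision, and one works modulo it. The rays correspond to the **coarsest** matroid subdivisions: those that are nontrivial and admit no proper coarsening other than the trivial one. The two-cell subdivisions above are coarsest. The map $\tau$ is a piecewise-linear embedding of the secondary fan of $\Delta_{k-1}\times\Delta_{n-k-1}$ into $\mathrm{Dr}(k,n)$; by Develin and Sturmfels the regular subdivisions of this product are dual to the tropical convex hulls of $n-k$ points in $\mathbb R^k/\mathbb R\mathbf 1$.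

The **tight span** $T$ of $\Sigma$ is the complex dual to the interior cells of $\Sigma$, that is, the complex of bounded faces of the polyhedron dual to the lifted polytope. In Proposition 1 it is a segment: two vertices for the two cells, one edge for the wall. For $k=3$ it is called **planar** if it embeds in $\mathbb R^2$.

The source of the problem is the paper of Herrmann, Joswig and Speyer, "Dressians, Tropical Grassmannians, and Their Rays" (arXiv:1112.1278, 2011). The question: *can all coarsest matroid subdivisions of $\Delta(3,n)$ with planar tight span be constructed via tropical point configurations?* The answer is no: it holds for $4\le n\le 8$ and fails for every $n\ge9$.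

Call a matroid subdivision **conical** if all its maximal cells have a common vertex $e_B$.

**Theorem A** (all $1<k<n$). A matroid subdivision of $\Delta(k,n)$ is constructed via a tropical point configuration if and only if it is conical.

**Theorem B.** For every $n\ge9$ there is a coarsest matroid subdivision of $\Delta(3,n)$ with planar tight span (a fan of four triangles) which is not conical. By Theorem A it is not constructed via a tropical point configuration.

**Theorem C.** For $4\le n\le8$ every coarsest matroid subdivision of $\Delta(3,n)$ with planar tight span is conical, hence is constructed via a tropical point configuration.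

### Proof of Theorem A

**Constructed implies conical.** We show that every maximal cell of $\Sigma_{\tau(V)}$ contains $e_{[k]}$; the tool is duality for the assignment problem. The cell is $\operatorname{argmin}_S(\tau(V)(S)-x(S))$ for some $x\in\mathbb R^n$. Put $w_{ij}=M_{ij}-x_j$. The sets $S$ in the cell are exactly the images of the injections $\sigma:[k]\to[n]$ minimizing $\sum_iw_{i\sigma(i)}$. Over the finite entries consider
$$\min\sum w_{ij}z_{ij},\qquad \sum_jz_{ij}=1,\quad\sum_iz_{ij}\le1,\quad z\ge0 .$$
The constraint matrix is totally unimodular, so the optimal value is attained by an injection, and every minimizing injection is an optimal solution. The dual program is: maximize $\sum_iu_i-\sum_jy_j$ subject to $u_i-y_j\le w_{ij}$ and $y\ge0$. Fix a dual optimum $(u,y)$.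

The cell is full-dimensional, so it lies in no hyperplane $x_j=0$ or $x_j=1$. Thus for every $j$ some $S$ in the cell omits $j$ and some $S$ in the cell contains $j$. If $S$ omits $j$, the constraint of column $j$ is slack for an optimal injection onto $S$, so $y_j=0$ by complementary slackness. Hence $y=0$, and $u_i\le w_{ij}$ for all $i,j$, with equality on entries used by optimal injections. For $i\in[k]$ some optimal injection uses column $i$, whose only finite entry is $(i,i)$; so $w_{ii}=u_i$. The identity injection therefore costs $\sum_iu_i$, the optimal value, and $[k]$ is in the cell.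

**Conical implies constructed.** Now the choice of $V$ in Proposition 1 is made in general. Let all maximal cells of the matroid subdivision $\Sigma_\pi$ contain $e_B$. Permute coordinates so that $B=[k]$ and subtract the constant $\pi([k])$, so that $\pi([k])=0$. Put $v_{ij}=\pi([k]-i+j)$ for $i\in[k]$, $j\notin[k]$. We claim $\pi=\tau(V)$.

Fix $S$ and a maximal cell containing $e_S$; it also contains $e_{[k]}$. There is $x\in\mathbb R^n$ with $\pi(T)\ge x(T)$ for all $T$ and equality exactly on the cell. So $x([k])=\pi([k])=0$. Let $w_{ij}=M_{ij}-x_j+x_i$. Then $w_{ii}=0$ and $w_{ij}=\infty$ for $i\ne j$ in $[k]$. For $j\notin[k]$,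
$$w_{ij}=\pi([k]-i+j)-x([k]-i+j)\ge0,$$
because $x([k]-i+j)=-x_i+x_j$. Summing over a bijection $\sigma:[k]\to S$ and using $x([k])=0$,
$$\tau(V)(S)-x(S)=\min_\sigma\sum_iw_{i\sigma(i)}\ge0 .$$
Both $[k]$ and $S$ are bases of the matroid of the cell. By (F3) there is a bijection $\varphi:[k]\setminus S\to S\setminus[k]$ such that all $[k]-i+\varphi(i)$ lie in the cell, that is, $w_{i\varphi(i)}=0$. Extended by the identity on $[k]\cap S$ it has cost $0$. So $\tau(V)(S)=x(S)=\pi(S)$. $\square$

So the question is whether the maximal cells always share a vertex. To see what could prevent this, we translate $T$ into matroids.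

## 3. The tight span as a complex of matroids

From now on $k=3$. Let $\Sigma$ be a nontrivial matroid subdivision of $\Delta=\Delta(3,n)$ with envelope $f$ and tight span $T$.

**Interior cells.** A cell $P(M)$ lies in $\partial\Delta$ iff it lies in some $x_i=0$ ($i$ is a loop) or $x_i=1$ ($i$ is a coloop). So $P(M)$ is interior iff $M$ has no loops and no coloops. By (F2) an interior cell of codimension $c-1$ has a matroid with $c$ components, each of rank $\ge1$ and corank $\ge1$. The total rank is $3$, so $c\le3$:

* $c=3$: $U_{1,A}\oplus U_{1,B}\oplus U_{1,C}$ for a partition $E=A\sqcup B\sqcup C$ into parts of size $\ge2$. These are the **2-faces** of $T$; we write $\{A,B,C\}$.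
* $c=2$: $U_{1,A}\oplus N$ with $|A|\ge2$ and $N$ connected, loopless, of rank 2 on $E\setminus A$, that is, with at least three parallel classes. These are the **edges** of $T$, with **label** $A$; we write $(A;N)$.
* $c=1$: maximal cells. These are the **vertices** $v$ of $T$, with connected matroid $M_v$.

**Coordinates on $T$.** The dual polyhedron is $\{y\in\mathbb R^n:y(S)\le\pi(S)\text{ for all }S\}$, and the face dual to an interior cell $c$ consists of those $y$ with $y(S)=\pi(S)$ for all $e_S\in c$. Its vertices are the $y_v$ with $c\subset P(M_v)$, where $f(x)=y_v\cdot x$ on $P(M_v)$. If $y$ lies in $T$, some constraint is tight, so $y+t\mathbf 1\notin T$ for $t>0$, and likewise for $t<0$. Hence $T$ projects injectively to $\mathbb R^n/\mathbb R\mathbf1$, and we take $y_v$ there: it is the gradient of $f$ on the cell of $v$. In particular $v\mapsto y_v$ is injective.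

**Edges seen from their ends.** The cell of an edge labelled $A$ lies in $x(A)=1$. It separates a cell with $x(A)\le1$ (its *tail* $v$) from one with $x(A)\ge1$ (its *head* $v'$), and $y_{v'}-y_v=\lambda e_A$ with $\lambda>0$ by convexity. At the tail, the wall is the face of $P(M_v)$ maximizing $x(A)$, with value 1. So $r(A)=1$ and the wall is $P(M_v|A\oplus M_v/A)$ by (F2). It is loopless, so $A$ is a flat, and $N=M_v/A$. At the head, the wall maximizes $x(E\setminus A)$, with value 2; in the same way $E\setminus A$ is a rank-2 flat and $N=M_{v'}|(E\setminus A)$. Conversely, by (F1) the interior facets of $P(M_v)$ come from flats. Hence the edges at $v$ correspond to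

* **point facets**: points $A$ with $|A|\ge2$ such that $M_v/A$ has $\ge3$ classes ($v$ is the tail, the label is $A$);
* **line facets**: lines $F$ with $\ge3$ points and $|E\setminus F|\ge2$ ($v$ is the head, the label is $E\setminus F$).

Different flats give different facets, since their outer normals differ modulo $\mathbf 1$ and positive scaling. Recall that the classes of $M_v/A$ are the sets $F\setminus A$ for lines $F\supset A$. As $M_v$ is loopless, each point is contained in or disjoint from a given flat, and two distinct lines share at most one point.

**(2)** *The 2-faces containing the edge $(A;N)$ correspond bijectively to the classes $Z$ of $N$ with $|Z|\ge2$; the 2-face is $\{A,Z,E\setminus(A\cup Z)\}$.* The facets of $P(U_{1,A}\oplus N)$ not in hyperplanes $x_i=0$ are given by $x(Z)=1$ for classes $Z$ of $N$, with matroid $U_{1,A}\oplus U_{1,Z}\oplus U_{1,E\setminus(A\cup Z)}$. The facet is interior iff $|Z|\ge2$, because the third part contains at least two classes. For the same reason the third part is not a class, so different $Z$ give different 2-faces.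

In particular every edge of a 2-face $\{A,B,C\}$ is labelled $A$, $B$ or $C$.

**Example (a triangle in $\Delta(3,6)$).** Let $A=\{1,2\}$, $B=\{3,4\}$, $C=\{5,6\}$ and $f=\max(0,\ x(A)-1,\ x(AB)-2)$. Comparing the functions gives the cells
$$D_0=\{x(A)\le1,\,x(C)\ge1\},\quad D_1=\{x(B)\le1,\,x(A)\ge1\},\quad D_2=\{x(C)\le1,\,x(B)\ge1\}.$$
They are permuted cyclically with $A,B,C$. By (F1), $D_0=\{x(A)\le1,\ x(AB)\le2\}$ is the polytope of the matroid with $1,2$ at a point $a$, with $3,4$ two further points on a line through $a$, and $5,6$ generic. At this vertex $A$ is a point facet ($M/A$ has classes $B,\{5\},\{6\}$) and $AB$ is a line facet. The tight span is one triangle $\{A,B,C\}$ with edges labelled $A,B,C$. All three cells contain $e_{135}$, so the subdivision is conical.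

**$T$ is contractible.** In the barycentric subdivision of $\Sigma$, the simplices in $\partial\Delta$ form a full subcomplex: a chain of cells of which all lie in $\partial\Delta$ has its largest member there. The complement of a full subcomplex deformation retracts onto the full subcomplex on the remaining vertices, here the barycentres of interior cells. That is the barycentric subdivision of $T$, while the complement is the interior of $\Delta$, which is convex.

## 4. Rigidity, and why $T$ is a disc

From here to the end of Section 6, and again from Section 8 on, $\Sigma$ is a coarsest matroid subdivision of $\Delta(3,n)$ with planar tight span $T$. Being coarsest means that the edge lengths of $T$ cannot be varied independently. The next lemma makes this usable; it is also what finishes the case $n=8$.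

**Lemma 2 (rigidity).** Let $z:\mathrm{Vert}(T)\to\mathbb R^n/\mathbb R\mathbf1$ satisfy $z_{v'}-z_v\in\mathbb Re_A$ for every edge $vv'$ with label $A$. Then $z=cy+\mathrm{const}$ for some $c\in\mathbb R$. Hence, if $z_v=z_u$ for some $v\ne u$, then $c=0$ and $z$ is constant.

*Proof.* **Step 1: build a piecewise linear function with gradients $z_v$.** Choose lifts of the $z_v$ to $\mathbb R^n$. We look for $h_v(x)=z_v\cdot x+c_v$ agreeing along interior walls. On the wall of an edge labelled $A$ we have $x(A)=1$ and $x(E)=3$, so $(z_{v'}-z_v)\cdot x$ is constant there. This prescribes $c_{v'}-c_v=-(z_{v'}-z_v)\cdot x$. As $T$ is simply connected, consistency need only be checked around 2-faces. All walls around a 2-face contain a common point $x$; the increments $(z_{v'}-z_v)\cdot x$ around it sum to $0$, hence so do those of $c$.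

**Step 2: the pieces fit.** Let a point of $\operatorname{int}\Delta$ lie in the relative interior of the (interior) cell $c$. The maximal cells containing it are those containing $c$. They are connected through walls containing $c$, because the polytope of $T$ dual to $c$ has connected 1-skeleton. So their $h_v$ agree on $c$, and we get a continuous function $h$ on $\operatorname{int}\Delta$ with finitely many affine pieces. It is Lipschitz, extends continuously to $\Delta$, and equals $h_v$ on the cell of $v$.

**Step 3: perturb $f$.** For small $|\varepsilon|$ the function $f+\varepsilon h$ is strictly convex across every interior wall. On a generic segment, which meets only relative interiors of walls and maximal cells, it is convex; by continuity it is convex, with the same domains of linearity as $f$. By (1) its vertex heights induce $\Sigma$. Since $\Sigma$ is coarsest, its secondary cone is one-dimensional modulo lineality. So $f+\varepsilon h=c'f+\text{affine}$, hence $h=cf+\text{affine}$, and $z=cy+\text{const}$. The last sentence follows as $y$ is injective. $\square$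

**Lemma 3.** Either $\Sigma$ has exactly two maximal cells, or $T$ is a closed disc, every edge is in a 2-face, and every vertex link is a path (with at least one edge) or a cycle.

*Proof.* **Step 1: planarity bounds the number of 2-faces at an edge by two.** If three 2-faces share an edge, two of them form a disc around an interior point $q$ of the edge. By invariance of domain the image of this disc in $\mathbb R^2$ is a neighborhood of the image of $q$. This contradicts injectivity on the third 2-face near $q$.

**Step 2: edges in no 2-face.** $T$ is connected with at least two vertices. Suppose an edge with label $A$ is in no 2-face. As $T$ is simply connected, removing the open edge disconnects $T$ into $T_1,T_2$. Put $z=0$ on $T_1$ and $z=e_A$ on $T_2$. This satisfies Lemma 2 and is not constant, so $c\ne0$. By injectivity of $y$ each $T_i$ has one vertex, and $\Sigma$ has two maximal cells.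

**Step 3: links are connected.** Now let every edge be in a 2-face, and suppose the link of $v$ is disconnected. By Mayer–Vietoris and $H_1(T)=0$, $T\setminus v$ is disconnected. Let $T_2$ be one component together with $v$; put $z=y$ on $T_2$ and $z=y_v$ elsewhere. Every edge lies in $T_2$ or joins vertices with $z=y_v$, so Lemma 2 applies. On $T_2$ it gives $c=1$, on the rest together with $v$ it gives $c=0$, a contradiction.

**Step 4: conclusion.** The link of $v$ has the edges at $v$ as nodes and the corners of 2-faces at $v$ as links. It is a simple graph, because two distinct 2-faces meet in a common face and cannot share two edges. Its degrees are $1$ or $2$ and it is connected, so it is a path or a cycle. Thus $T$ is a compact surface, possibly with boundary. Being contractible, it is a disc. $\square$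

If $\Sigma$ has two maximal cells, they share a wall, hence a vertex, and $\Sigma$ is conical. This settles the smallest $n$. An edge needs $|A|\ge2$ and $|E\setminus A|\ge3$, so for $n=4$ there is no nontrivial matroid subdivision. A 2-face needs three parts of size $\ge2$, so for $n=5$ only two-cell subdivisions are coarsest. **From now on we are in the disc case.**

## 5. Angles of $60^\circ$ and $120^\circ$

We now put a flat metric on $T$ and find which angles can occur at a vertex.

**Corners.** Consider the corner at $v$ of a 2-face $\{A,B,C\}$. Its two edges at $v$ have different labels: an edge labelled $A$ leaves $v$ in direction $\pm e_A$, and two opposite edges do not bound a corner. We claim that the corner is of one of these types.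

* (a) a point facet $A$ and a line facet $F\supset A$; partition $\{A,F\setminus A,E\setminus F\}$;
* (b) two point facets $A,B$ such that $A\cup B$ is a line (with exactly two points); partition $\{A,B,E\setminus AB\}$;
* (c) two line facets $F,F'$ with $F\cup F'=E$ and $|F\cap F'|\ge2$; partition $\{F\cap F',E\setminus F,E\setminus F'\}$.

*Two point facets $A,B$.* By (2), one of $B,C$ is a class of $M_v/A$, and one of $A,C$ is a class of $M_v/B$. If $AB$ is not a line, then $AC$ and $BC$ are lines. So $C=AC\cap BC$ is a point, and $M_v$ has exactly the three points $A,B,C$. Then $M_v$ is disconnected, a contradiction. So $AB$ is a line: type (b). *A point facet $A$ and a line facet $E\setminus B$.* Here $A\subset E\setminus B$: type (a). *Line facets $BC$ and $AC$.* They meet in $C$ and cover $E$: type (c).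

Conversely, all such pairs are corners. In (a), $F\setminus A$ is a class of $M_v/A$ of size $\ge2$ as $F$ has $\ge3$ points, and $A$ is a class of $M_v|F$ of size $\ge2$. By (2) the 2-face $\{A,F\setminus A,E\setminus F\}$ contains both edges. In (b), $B$ is a class of $M_v/A$ and $A$ is a class of $M_v/B$. In (c), $F\cap F'$ is a class of both $M_v|F$ and $M_v|F'$, and $F\setminus F'=E\setminus F'$.

**(3)** *Let $A,B$ be point facets at $v$. Either they form a corner (b), or $F=\operatorname{cl}(A\cup B)$ is a line facet forming corners (a) with both.* If $F$ has only two points, $F=A\cup B$. If it has $\ge3$ points, then $|E\setminus F|\ge2$, because $M_v/A$ has $\ge3$ classes, only one of which lies in $F$.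

**The metric.** The plane of a 2-face $\{A,B,C\}$ is spanned by $e_A,e_B,e_C$ with sum $0$. Give it the Euclidean metric in which these vectors have length $1$ and pairwise angles $120^\circ$. An edge vector $\lambda e_A$ has length $\lambda$ in every 2-face containing it, so the metrics match along edges. At $v$ a point facet $A$ gives an edge in direction $e_A$, and a line facet $F$ one in direction $-e_{E\setminus F}$. Hence corners (a) have angle $60^\circ$, and corners (b), (c) have angle $120^\circ$. The 2-faces are convex polygons with edges parallel to three lines. In the example of Section 3, $T$ is an equilateral triangle.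

**Lemma 4.** If the link of $v$ is a cycle, the total angle at $v$ is $360^\circ$. If it is a path, the total angle is at most $240^\circ$. It is $240^\circ$ iff there are exactly two point facets $P,R$ and the path is $F,P,(H),R,G$, where $F\supset P$, $G\supset R$ are line facets, $P\not\subset G$, $R\not\subset F$, and $H=\operatorname{cl}(P\cup R)$ is present in the path iff $H\ne P\cup R$.

*Proof.* **At least three point facets.** Three of them are not collinear: otherwise their line would be a line facet by (3), of degree $\ge3$ in the link. So by (3) three of them are pairwise joined, directly with angle $120^\circ$ or through three distinct line facets with angle $60^\circ+60^\circ$. This is a cycle of total angle $360^\circ$, and it must be the whole link.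

**At most two point facets, and a corner (c) with $F,F'$.** Put $C=F\cap F'$, a point. A line other than $F,F'$ meets each of them in at most one point, and they cover $E$; so it has at most two points. Hence $F,F'$ are the only line facets. A line through $C$ contains another point, in $F$ or $F'$, so it is $F$ or $F'$. Thus $M_v/C$ has two classes and $C$ is not a point facet. Every point facet lies in $F\setminus C$ or $F'\setminus C$, and at most one in each, because $F$ and $F'$ are adjacent to each other and have degree $\le2$. If $P\subset F$ and $P'\subset F'$ are point facets, then $\operatorname{cl}(P\cup P')=P\cup P'$, and the link is the cycle $F,P,P',F'$ with angle $60+120+60+120=360$ degrees. Otherwise the link is a path with angle $180^\circ$ or $120^\circ$.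

**At most two point facets, no corner (c).** Line facets are adjacent only to point facets contained in them. With no point facet the link has no edge, a contradiction. With one point facet the link is a path of angle $\le120^\circ$. With two, $P$ and $R$, these are joined directly or through $H$, in both cases with angle $120^\circ$, and each is adjacent to at most one further line facet. A further line facet at $P$ does not contain $R$, since otherwise it would equal $H$; likewise at $R$. So the link is a path of angle $120^\circ$, $180^\circ$ or $240^\circ$, and $240^\circ$ occurs exactly as described. $\square$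

The next lemma says that an edge labelled by a 2-element set ends on the boundary of $T$, in a controlled way.

**Lemma 5.** Let $P$ be a point facet at $v$ with $|P|=2$, let $vu$ be the edge labelled $P$, let $Z$ be a class of $M_v/P$ with $|Z|\ge2$, and $\sigma=\{P,Z,W\}$ the corresponding 2-face. Then the other edge $b$ of $\sigma$ at $u$ is a boundary edge of $T$. If the angle of $\sigma$ at $u$ is $120^\circ$, $b$ has label $W$; if it is $60^\circ$, $b$ has label $Z$. Consequently $u\in\partial T$, and the only edges at $u$ are $uv$ and these edges $b$.

*Proof.* Let $P=\{1,2\}$. In $M_u$ the set $L=E\setminus P$ is a line facet with $M_u|L=M_v/P$. If $1,2$ were parallel in $M_u$, then $x(P)\le1$ and $x(L)\le2$ would both be equalities on $P(M_u)$, which is full-dimensional. So they are not parallel, and $\{1\},\{2\}$ are points. The class $Z$ is a point of $M_u$, and a line $\ne L$ through $Z$ meets $L$ exactly in $Z$.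

If $Z\cup\{1,2\}$ is a line, it has the three points $Z,\{1\},\{2\}$. Its complement is $W=L\setminus Z$, of size $\ge2$ because $M_u|L$ has $\ge3$ classes. So it is a line facet, and with $L$ it forms a corner (c) with partition $\{P,Z,W\}$. This edge is $b$, with label $W$ and angle $120^\circ$. Its rank-2 matroid $M_u|(Z\cup\{1,2\})$ has only one class of size $\ge2$, so by (2) $b$ is a boundary edge.

Otherwise $M_u/Z$ has the classes $L\setminus Z,\{1\},\{2\}$. So $Z$ is a point facet, forming with $L$ a corner (a) with partition $\{Z,L\setminus Z,P\}$. This edge is $b$, with label $Z$ and angle $60^\circ$, and again only one class has size $\ge2$.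

In the link of $u$ the node $uv$ is adjacent exactly to these edges $b$, which have degree 1. Since the link is connected, there are no other edges at $u$. Since $uv$ is in at least one 2-face, such an edge $b$ exists and $u\in\partial T$. $\square$

## 6. Sweeping the disc upwards

The natural plan for proving that $\Sigma$ is conical is to order the three parts of every 2-face consistently and look for one element of each part that survives everywhere. We carry this out until it meets an obstacle.

**Placing the 2-faces.** Orient $T$ and place one 2-face in the oriented plane isometrically; continue across edges, so that the direction of a common edge agrees for both 2-faces. Two routes in the disc $T$ differ by circling interior vertices, and by Lemma 4 circling such a vertex rotates by $360^\circ$. So every 2-face has a well-defined placement up to translation. Let $\varepsilon_1,\varepsilon_2,\varepsilon_3$ be the unit vectors at angles $90^\circ,210^\circ,330^\circ$. Rotate so that in the first 2-face $e_A,e_B,e_C$ become $\varepsilon_1,\varepsilon_2,\varepsilon_3$ in some order. A neighbor shares the vector $e_A$ of the common edge and its other two vectors are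 at $\pm120^\circ$ from it, so the same holds in every 2-face. Thus every 2-face is an *ordered* partition $(A_1(\sigma),A_2(\sigma),A_3(\sigma))$. The common edge of two 2-faces has direction $\pm\varepsilon_i$ with the same $A_i$ on both sides; call it an $i$-edge. At a vertex, point facets point in directions $90,210,330$ and line facets in directions $270,30,150$ (degrees throughout).

**(4) Crossing rule.** *Let $\sigma,\sigma'$ share an $i$-edge, $\{i,j,k\}=\{1,2,3\}$, with $\sigma'$ on the $\varepsilon_j$-side and $\sigma$ on the $\varepsilon_k$-side. Then $A_j(\sigma')\subsetneq A_j(\sigma)$ and $A_k(\sigma)\subsetneq A_k(\sigma')$.*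

*Proof.* Let $N$ be the rank-2 matroid of the edge, and $Z,Z'$ the classes of $N$ belonging to $\sigma,\sigma'$ by (2); $Z\neq Z'$. At the tail of the edge, which points in direction $e_{A_i}$, consider the other edge of $\sigma$. In type (b) its label is a class of $N$ among the parts of $\sigma$, hence $Z$, and its direction is $e_Z$. In type (a) the line facet is $A_i\cup Z$, and the direction is $-e_{E\setminus(A_i\cup Z)}=e_{A_i}+e_Z$. Either way $\sigma$ lies on the $e_Z$-side, so $Z=A_k(\sigma)$. Likewise $Z'=A_j(\sigma')$. As $N$ has a third class, $A_j(\sigma)=E\setminus(A_i\cup Z)\supsetneq Z'=A_j(\sigma')$ and $A_k(\sigma')=E\setminus(A_i\cup Z')\supsetneq Z=A_k(\sigma)$. $\square$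

**(5)** *If $\bigcap_\sigma A_i(\sigma)\ne\emptyset$ for $i=1,2,3$, then $\Sigma$ is conical.* Choose $a_i$ in these intersections. Then $e_{\{a_1,a_2,a_3\}}$ is a vertex of every cell $U_{1,A_1}\oplus U_{1,A_2}\oplus U_{1,A_3}$, and every maximal cell contains such a cell, since every vertex of $T$ is in a 2-face.

By rotating the plane it is enough to study $\bigcap_\sigma A_1(\sigma)$.

**The boundary has three arcs.** Traverse $\partial T$ clockwise, interior on the right. An interior angle $\theta$ changes the direction by $\theta-180$, with $\theta\in\{60,120,180,240\}$ by Lemma 4. At a $240^\circ$ vertex both boundary edges are line facets, pointing away from the vertex in directions in $\{30,150,270\}$, and we turn left by $60$. So the left turns are exactly of the forms $330\to30$, $90\to150$, $210\to270$. Let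
$$G_1=\{30,330\},\quad G_2=\{270,210\},\quad G_3=\{150,90\}.$$
Left turns stay within a group. Right turns by $0,60,120$ stay within the group or pass to the next one in the order $G_1\to G_2\to G_3\to G_1$.

The total turning is $-360^\circ$. To see this, let $V_\partial,V_{\rm int},e,\phi$ be the numbers of boundary vertices, interior vertices, edges and 2-faces. Summing the angles of all polygons gives $180(2e-V_\partial-2\phi)=360V_{\rm int}+\sum_{\partial T}\theta$, since the polygons have $2e-V_\partial$ sides in total. With $V_\partial+V_{\rm int}-e+\phi=1$ this gives $\sum_{\partial T}(180-\theta)=360$.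

Lift the directions to $\mathbb R$. Each step stays in an interval $[-30-120j,30-120j]$ or moves to the next one, so the groups advance exactly three times in total. Hence $\partial T$ consists of three consecutive nonempty arcs, one for each group. Call edges traversed in direction $30$ *U-edges* (up) and in direction $330$ *D-edges* (down). They form one arc $b_1,\dots,b_r$. For a boundary edge $b$ put $A_i(b)=A_i(\sigma)$ for the 2-face $\sigma\ni b$.

**(6)** $\bigcap_\sigma A_1(\sigma)=\bigcap_jA_1(b_j)$. From a generic interior point of $\sigma$ move in direction $\varepsilon_1$, avoiding vertices. The 1-edges are parallel to the motion, so only 2- and 3-edges are crossed, each time towards the $\varepsilon_1$-side. By (4) $A_1$ strictly shrinks at each crossing. So there are fewer than $n$ crossings (hence only finitely many crossing sequences, and generic starting points indeed avoid vertices). The path leaves $T$ through a boundary edge whose outward normal has positive inner product with $\varepsilon_1$. The outward normal is $90^\circ$ to the left of the direction of traversal, so the edge has direction $30$ or $330$. Thus $A_1(\sigma)\supseteq A_1(b_j)$ for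 some $j$.

**(7) Consecutive edges of the arc.** At the common vertex $w$ of $b_j$ and $b_{j+1}$ go counterclockwise through the 2-faces from $b_j$ to $b_{j+1}$. If $b_j,b_{j+1}$ have directions $d,d'$, the interior occupies the directions from $d+180$ counterclockwise to $d'$. Use (4):

* UU: interior from $210$ to $390$. Possible crossings are at $270$ (a 1-edge, crossed towards the $\varepsilon_3$-side: $A_1$ constant, $A_2$ grows, $A_3$ shrinks) and at $330$ (a 3-edge, crossed towards the $\varepsilon_1$-side: $A_1$ shrinks, $A_2$ grows, $A_3$ constant).
* UD: interior from $210$ to $330$; the only possible crossing is at $270$.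
* DD: interior from $150$ to $330$. Possible crossings are at $210$ (a 2-edge, crossed towards the $\varepsilon_3$-side: $A_1$ grows, $A_2$ constant, $A_3$ shrinks) and at $270$.
* DU: interior from $150$ to $390$, a $240^\circ$ vertex.

So $A_1$ weakly shrinks along UU, is equal along UD, and weakly grows along DD. Along UU, UD and DD, $A_2$ weakly grows and $A_3$ weakly shrinks.

**Where the sweep stops.** Let $v_1,\dots,v_m$ be the DU-vertices in order. They cut the arc into blocks $U\cdots UD\cdots D$, numbered $0,\dots,m$. Let $K_i$ be the intersection of the $A_1(b)$ over block $i$. By (7), $K_i=A_1(b)$ for an edge $b$ at the peak of the block, so $|K_i|\ge2$. By (6), $\bigcap_\sigma A_1(\sigma)=K_0\cap\dots\cap K_m$. If $T$ has no $240^\circ$ vertex at all, then $m=0$ for each of the three directions, and $\Sigma$ is conical by (5). At a DU-vertex the argument says nothing: $K_{i-1}$ and $K_i$ live on two different slopes, and nothing in (4) compares them.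

**The shape of a DU-vertex.** Let $v=v_i$. By Lemma 4, with names chosen counterclockwise from the arriving edge, the facets at $v$ are $F=P\sqcup X$ (direction $150$), $P$ ($210$), possibly $H$ ($270$), $R$ ($330$) and $G=R\sqcup Y$ ($30$), where $H=\operatorname{cl}(P\cup R)=P\sqcup R\sqcup Q$ is present iff $Q\ne\emptyset$. The 2-face at the arriving D-edge is $(X,P,E\setminus F)$, and the 2-face at the departing U-edge is $(Y,E\setminus G,R)$. Hence
$$K_{i-1}\subset X,\qquad K_i\subset Y. \tag{8}$$
Since $P\not\subset G$ and $R\not\subset F$, we have $P\cap G=\emptyset=R\cap F$; also $F\cap H=P$ and $G\cap H=R$. So $P,R,Q,X\cup Y$ are pairwise disjoint, and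
$$n\ \ge\ |P|+|R|+|Q|+|X\cup Y|. \tag{9}$$
Also
$$|X\cap Y|\le1. \tag{10}$$
Indeed $X\cap Y=F\cap G=:C$. If $|C|\ge2$, then $C$ is a point different from $P,R$, hence not a point facet. So $M_v/C$ has only the two classes $F\setminus C,G\setminus C$, and $F\cup G=E$. Then $F,G$ form a corner (c), but they are the ends of a path with at least four nodes.

This also shows how to look for a counterexample: one DU-vertex, with $X\cap Y=\emptyset$ so that $K_0\cap K_1=\emptyset$. The smallest sizes with $Q\neq\emptyset$ are $|P|=|R|=|X|=|Y|=2$, $|Q|=1$, which add up to $n=9$.

## 7. Six matroids around a $240^\circ$ vertex: proof of Theorem B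

This section uses only Section 1 and Theorem A. Let $n\ge9$ and
$$P=\{1,2\},\quad R=\{3,4\},\quad X=\{6,7\},\quad Y=\{8,9\},\quad Q=\{5\}\cup\{10,\dots,n\}.$$
On $\Delta=\Delta(3,n)$ take
$$g_0=0,\quad g_P=x(P)-1,\quad g_R=x(R)-1,\quad g_{PX}=x(PX)-2,\quad g_{RY}=x(RY)-2,\quad g_H=x(PRQ)-2 .$$
Let $f$ be their maximum, $\pi(S)=f(e_S)$, and $D_g=\{x\in\Delta:g(x)=f(x)\}$; write $D_0,D_P,\dots$ for these six sets. The exchange $P\leftrightarrow R$, $X\leftrightarrow Y$ is a symmetry.

**Step 1: the cells.** We claim that, inside $\Delta$,

* $D_0=\{x(P),x(R)\le1;\ x(PX),x(RY),x(PRQ)\le2\}$;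
* $D_P=\{x(P)\ge1,\ x(X)\le1,\ x(RQ)\le1\}$;
* $D_{PX}=\{x(PX)\ge2,\ x(X)\ge1\}$;
* $D_H=\{x(PRQ)\ge2,\ x(RQ)\ge1,\ x(PQ)\ge1\}$;

and symmetrically for $D_R,D_{RY}$. For $D_0$ this is the definition. The three conditions for $D_P$ compare $g_P$ with $g_0,g_{PX},g_H$. The other two comparisons follow: $x(R)\le x(RQ)\le1\le x(P)$ gives $g_R\le g_P$, and $x(RY)-x(P)\le3-2x(P)\le1$ gives $g_{RY}\le g_P$. The conditions for $D_{PX}$ compare with $g_0,g_P$. The rest follow: $x(R)\le3-x(PX)\le1\le x(PX)-1$ gives $g_R\le g_{PX}$; $x(RY)\le3-x(PX)\le1\le x(PX)$ gives $g_{RY}\le g_{PX}$; $x(RQ)\le3-x(PX)\le1\le x(X)$ gives $g_H\le g_{PX}$. The conditions for $D_H$ compare with $g_0,g_P,g_R$. From $x(X)\le3-x(PRQ)\le1\le x(RQ)$ we get $g_{PX}\le g_H$, and from $x(Y)\le1\le x(PQ)$ we get $g_{RY}\le g_H$.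

**Step 2: they are matroid polytopes.** Take real point configurations with no collinear triples of distinct points except those listed. They exist: choose the points one after another, each on its prescribed line if it has one, avoiding the finitely many (or, for free points, the finite union of lines of) bad positions.

* $M_0$: both elements of $P$ at $p$; both elements of $R$ at $r\ne p$; the elements of $Q$ at distinct further points of the line $pr$; $X$ two further points on another line through $p$; $Y$ two further points on another line through $r$.
* $M_P$: $E\setminus P$ on a line $L$, with $X$ at one point, $RQ$ at one point, and the two elements of $Y$ at two further points; $P$ two points off $L$.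
* $M_{PX}$: $W=RYQ$ at one point $w$; $P$ two points collinear with $w$; $X$ two generic points.
* $M_H$: $C=XY$ at one point $c$; $P$ two points on a line through $c$; $R$ two points on another line through $c$; $Q$ generic.

By (F1), where two-point lines are redundant, $P(M_0)=D_0$. Further,
$$P(M_P)=\{x(X),x(RQ)\le1,\ x(E\setminus P)\le2\}=D_P,\qquad P(M_{PX})=\{x(W)\le1,\ x(WP)\le2\}=D_{PX},$$
$$P(M_H)=\{x(C)\le1,\ x(CP),x(CR)\le2\}=D_H .$$
The cells $D_R,D_{RY}$ follow by symmetry. So all vertices of the $D_g$ are among the $e_S$, and by (1) $f$ is the envelope of $\pi$. The $D_g$ are full-dimensional: their defining inequalities hold strictly at the following points, with equal coordinates within each block, all in $(0,1)$. The entries are $x(P),x(R),x(X),x(Y),x(Q)$, with sum $3$.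

* $D_0$: $(.6,.6,.8,.8,.2)$;
* $D_P$: $(1.2,.3,.6,.6,.3)$;
* $D_{PX}$: $(1.1,.3,1.2,.2,.2)$;
* $D_H$: $(.9,.9,.35,.35,.5)$.

The gradients of the six functions are distinct modulo $\mathbf 1$. So $\Sigma=\Sigma_\pi$ is a matroid subdivision with exactly six maximal cells.

**Step 3: not conical.** A common vertex $e_S$ would satisfy $|S\cap PX|\ge2$ and $|S\cap RY|\ge2$. As $PX\cap RY=\emptyset$ and $|S|=3$, this is impossible. By Theorem A, $\Sigma$ is not constructed via a tropical point configuration.

**Step 4: the tight span.** The vertices of a face of $T$ are the maximal cells containing the dual interior cell. No point with all $0<x_i<1$ lies in both cells of any of these pairs: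

* $D_P,D_R$: $x(RQ)\le1\le x(R)$ forces $x(Q)=0$.
* $D_P,D_{RY}$: $x(P)+x(RY)\ge3$ forces $x(XQ)=0$. Similarly $D_R,D_{PX}$.
* $D_{PX},D_{RY}$: $x(PX)+x(RY)\ge4$ is impossible.
* $D_{PX},D_H$: $x(X)+x(PRQ)\ge3$ forces $x(Y)=0$. Similarly $D_{RY},D_H$.

So the vertex set of each face is a clique in the cone with apex $0$ over the path $PX - P - H - R - RY$. Such cliques have at most three elements, so all faces are simplices, and $T$ is a subcomplex of the fan of four triangles around a vertex. All four triangles occur. In block coordinates $P,R,X,Y,Q$, the interior point $(1,.4,1,.3,.3)$ lies in $D_0,D_P,D_{PX}$, and $(1,.5,.5,.5,.5)$ lies in $D_0,D_P,D_H$; the other two triangles follow by symmetry. So $T$ is a fan of four triangles, which embeds in $\mathbb R^2$.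

**Step 5: coarsest.** Let $\Sigma_{\pi'}$ be a coarsening of $\Sigma$ with envelope $f'$, affine on each $D_g$. Subtracting an affine function, assume $f'=0$ on $D_0$. For each $g\ne g_0$ there is an interior point of $\Delta$ with $g=0$ and all the other four nonzero functions negative. In the order $P,R,X,Y,Q$ take

* $g_P$: $(1,.5,.7,.6,.2)$;
* $g_{PX}$: $(.8,.4,1.2,.4,.2)$;
* $g_H$: $(.8,.8,.5,.5,.4)$;

and symmetrically. Near this point $D_0\cap D_g$ is a piece of the hyperplane $g=0$. So $f'$ vanishes on an open piece of that hyperplane, and $f'=\lambda_gg$ on $D_g$. At a point with $x(X)=1$, $x(P)=1.2$, $x(RQ)=x(Y)=.4$, which lies in $D_P\cap D_{PX}$, both $g_P$ and $g_{PX}$ equal $.2$; hence $\lambda_P=\lambda_{PX}$. At a point with $x(R)=x(Q)=.5$, $x(P)=1.2$, $x(X)=x(Y)=.4$, which lies in $D_P\cap D_H$, both $g_P$ and $g_H$ equal $.2$; hence $\lambda_P=\lambda_H$. By symmetry $\lambda_R=\lambda_{RY}=\lambda_H$. So $f'=\lambda f$, and $\lambda\ge0$ because $f'$ is convex and $f$ is convex and not affine. Thus $\Sigma_{\pi'}$ is $\Sigma$ or trivial, and $\Sigma$ is coarsest. $\square$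

## 8. Counting elements at DU-vertices: $n\le7$

We return to a coarsest $\Sigma$ with planar tight span in the disc case, and prove Theorem C. Suppose $\Sigma$ is *not* conical. By (5) and rotation we may assume $\bigcap_\sigma A_1(\sigma)=\emptyset$. By (6), $K_0\cap\dots\cap K_m=\emptyset$; as $K_0\neq\emptyset$, $m\ge1$.

**Case I: $K_{i-1}\cap K_i=\emptyset$ for some $i$.** By (8), $|X\cup Y|\ge4$ at $v=v_i$. So (9) gives $n\ge8$, and $n=8$ forces $|P|=|R|=2$ and $Q=\emptyset$.

**Case II: $K_{i-1}\cap K_i\ne\emptyset$ for all $i$.** Then $m\ge2$, because for $m=1$ the intersection $K_0\cap K_1$ is empty. Let $v=v_1$, $v'=v_2$, and prime the data at $v'$. Along block 1, from the U-edge of $v$ to the D-edge of $v'$, $A_2$ weakly grows and $A_3$ weakly shrinks by (7). So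
$$E\setminus G\subset P',\qquad E\setminus F'\subset R. \tag{11}$$
Now $E\setminus G\supset P\cup(X\setminus Y)\cup Q$, a disjoint union: $P$ and $Q$ are disjoint from $G$, and $X\setminus Y$ is disjoint from $R\cup Y=G$. By (8), $|X|,|Y|\ge2$, so (10) gives $|X\setminus Y|\ge1$; likewise $|X'\cup Y'|\ge3$. So (9) at $v'$ gives
$$n\ge|P'|+|R'|+|Q'|+|X'\cup Y'|\ge(|P|+|X\setminus Y|+|Q|)+2+|Q'|+3\ge8. \tag{12}$$

For $n\le7$ both cases are impossible, so $\Sigma$ is conical. Let $n=8$. Counting alone gives no contradiction any more. In each case we will exhibit a map $z$ contradicting Lemma 2.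

## 9. $n=8$ with $K_{i-1}\cap K_i=\emptyset$

Here $|P|=|R|=2$ and $Q=\emptyset$ at $v=v_i$. The link of $v$ is the path $F,P,R,G$, and $P,R$ form a corner (b) of the 2-face $\tau=(E\setminus PR,P,R)$. Let $vu,vu'$ be the edges labelled $P,R$.

**Step 1: cut $T$ along $vu$ and $vu'$.** Both are interior edges, since $P$ and $R$ have degree 2 in the link. By Lemma 5, $u,u'\in\partial T$. At $u$ the only edges are $uv$, the other edge $b$ of $\tau$ at $u$, and one edge in the other 2-face at $vu$. Similarly at $u'$, with the edge $b'$ of $\tau$. Since $v,u,u'\in\partial T$, the two chords cut $T$ into $T=T_1\cup T_0\cup T_2$ with $\tau\subset T_0$, $T_1\cap T_0=vu$, $T_2\cap T_0=vu'$, $T_1\cap T_2=\{v\}$. The only edges of $T_0$ at $v,u,u'$ are $vu,vu',b,b'$. Since $\tau$ has a $120^\circ$ corner at $v$, it is not a triangle: a triangle with edges in our three directions is equilateral. So $b\ne b'$, and their other ends are not among $v,u,u'$.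

**Step 2: both angles of $\tau$ at $u,u'$ are $120^\circ$.** By Lemma 5 (with $Z=R$ at $u$, and $Z=P$ at $u'$) $b$ and $b'$ both have label $A_1(\tau)=E\setminus PR$. Put $z=e_{A_1(\tau)}$ on the vertices of $T_1\cup T_2$ and $z=0$ on all others. Only $b$ and $b'$ join the two sets, so Lemma 2 applies. But $z_v=z_u$ and $z$ is not constant, a contradiction.

**Step 3: the angle at $u$ is $60^\circ$.** By Lemma 5, $b$ has label $R$. Let $y_{u'}-y_v=\lambda e_R$. Put
$$z=y-y_{u'}\ \text{on }T_2,\qquad z=-\lambda e_R\ \text{on }T_1,\qquad z=0\ \text{on the vertices of }T_0\text{ other than }v,u .$$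
This is consistent at $v$ (both values are $-\lambda e_R$) and at $u'$ (both are $0$). Edges in $T_1$ and $T_2$ satisfy the condition. In $T_0$, $vu$ joins equal values, $vu'$ lies in $T_2$, and $b$ has label $R$ and difference $\lambda e_R$; all others join zeros. So Lemma 2 applies. But $z_v=z_u$, while $z_v\ne z_{u'}$, a contradiction.

**Step 4: the angle at $u'$ is $60^\circ$.** Symmetrically, $b'$ has label $P$. Let $y_u-y_v=\lambda e_P$ and put $z=y-y_u$ on $T_1$, $z=-\lambda e_P$ on $T_2$, and $z=0$ on the vertices of $T_0$ other than $v,u'$. The only edge of $T_0$ joining different values, apart from $vu\subset T_1$, is $b'$, with label $P$ and difference $\lambda e_P$. Again $z_v=z_{u'}$ but $z_v\ne z_u$, a contradiction.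

All corners have $60^\circ$ or $120^\circ$, so Case I is impossible for $n=8$.

## 10. $n=8$ with two consecutive DU-vertices

**Step 1: all sizes are forced.** Equality holds throughout (12). So $|P|=2$, $|X\setminus Y|=1$, $Q=Q'=\emptyset$, $|P'|=3$, $|R'|=2$, $|X'\cup Y'|=3$, and $P'=E\setminus G=P\cup(X\setminus Y)$. The mirror computation uses the other inclusion of (11): $R\supset E\setminus F'\supset R'\cup(Y'\setminus X')\cup Q'$, so (9) at $v$ gives
$$8\ge|P|+|R|+|Q|+|X\cup Y|\ge2+(|R'|+|Y'\setminus X'|+|Q'|)+|Q|+3\ge8 .$$
Hence $|R|=3$, $|X\cup Y|=3$, $|Y'\setminus X'|=1$ and $R=E\setminus F'=R'\cup(Y'\setminus X')$. So $|Y|=3-1=2$ and $|X'|=3-1=2$. By (8), $K_1\subset Y$ and $K_1\subset X'$ with $|K_1|\ge2$, so $K_1=Y=X'=:\{a,b\}$. Write $P'=P\cup\{c\}$ and $R=R'\cup\{d\}$. As $E=(E\setminus G)\sqcup R\sqcup Y$,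
$$E=\{a,b\}\sqcup P\sqcup\{c\}\sqcup R'\sqcup\{d\}.$$

**Step 2: a parallelogram between $v$ and $v'$.** The 2-face at the U-edge of $v$ is $(Y,E\setminus G,R)=(\{a,b\},P',R)$, and the 2-face at the D-edge of $v'$ is $(X',P',E\setminus F')=(\{a,b\},P',R)$. They have the same partition, so they are one 2-face $\sigma$. Its corner at $v$ lies between $R$ (direction 330) and $G$ (30). So, traversed clockwise, $\sigma$ arrives at $v$ in direction $150$ and leaves in direction $30$. Its corner at $v'$ lies between $F'$ (150) and $P'$ (210), so it arrives at $v'$ in direction $330$ and leaves in direction $210$. The directions of a convex polygon traversed clockwise strictly decrease; so $\sigma$ is a parallelogram $v,t,v',w$ with edge directions $30,330,210,150$. Here $vt,tv'$ are boundary edges of $T$, and $w$ is the head of the edge at $v$ labelled $R$ and of the edge at $v'$ labelled $P'$.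

**Step 3: the vertex $w$.** The sets $L'=E\setminus R=P'\cup\{a,b\}$ and $L''=E\setminus P'=R\cup\{a,b\}$ are line facets of $M_w$ covering $E$, with $L'\cap L''=\{a,b\}$. The matroid $M_w|L'=M_v/R$ has classes $P$ (from the line $H=PR$), $\{a,b\}$ (from $G$) and $\{c\}$. The matroid $M_w|L''=M_{v'}/P'$ has classes $R'$ (from $H'=P'R'$), $\{a,b\}$ (from $F'$) and $\{d\}$. So the points of $M_w$ are $P,\{a,b\},\{c\},R',\{d\}$. A line through $P$ other than $L'$ meets $L'$ only in $P$ and contains one point of $L''$. So the lines through $P$ are $L',\ P\cup R',\ P\cup\{d\}$, and $P$ is a point facet. Likewise the lines through $R'$ are $L'',\ P\cup R',\ R'\cup\{c\}$, and $R'$ is a point facet. Since $PR'$ is a line, $P,R'$ form a corner (b) of the 2-face $\tau^*=(E\setminus PR',P,R')$. The link of $w$ contains the cycle $L',P,R',L''$ and so equals it.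

Thus $w$ is an interior vertex with edges $wv,wy,wy',wv'$, where $wy,wy'$ are labelled $P,R'$. Its 2-faces are $\sigma$, $\tau$ (containing $v,w,y$), $\tau^*$ (containing $y,w,y'$) and $\tau'$ (containing $y',w,v'$). The corner $L',P$ has partition $\{P,\{a,b,c\},R\}$, so $\tau=(E\setminus PR,P,R)$ is the 2-face with the $120^\circ$ corner $P,R$ at $v$. The corner $L'',R'$ has partition $\{R',\{a,b,d\},P'\}$, so $\tau'=(E\setminus P'R',P',R')$ is the 2-face with the $120^\circ$ corner $P',R'$ at $v'$.

**Step 4: the neighborhood of $w$.** Let $vu$ be the edge at $v$ labelled $P$, and $v'u'$ the edge at $v'$ labelled $R'$. Since $|P|=|R'|=2$, Lemma 5 applies to $vu$ and $wy$ (label $P$) and to $v'u'$ and $wy'$ (label $R'$). So $u,y,u',y'\in\partial T$. The edges of $\tau$ at $u$ and at $y$ other than $uv,yw$ are boundary edges. Similarly for $\tau'$ at $u',y'$, and for $\tau^*$ at $y,y'$.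

Clockwise, $\tau$ has directions $330$ ($v\to w$), $210$ ($w\to y$), then one or both of $150,90$, then $30$ ($u\to v$). So there are one or two edges of $\tau$ between $y$ and $u$, and they are boundary edges. Clockwise, $\tau'$ has directions $30$ ($w\to v'$), $330$ ($v'\to u'$), then one or both of $270,210$, then $150$ ($y'\to w$). So there are one or two edges of $\tau'$ between $u'$ and $y'$, and they are boundary edges.

The edges $vu,v'u'$ are interior ($P$ has degree 2 in the link of $v$, and $R'$ in that of $v'$). Let $T_\ell$ be the part of $T$ cut off by the chord $vu$ and not containing $\tau$, and $T_r$ the part cut off by $v'u'$ and not containing $\tau'$. The arc $y\,w\,y'$ consists of interior edges and has its ends on $\partial T$. It cuts $T$ into $T_{\rm low}\supset\tau^*$ and $T_{\rm up}\supset\sigma\cup\tau\cup\tau'$. Crossing edges from $\sigma,\tau,\tau'$ without crossing the arc, one can only pass among these three or through $vu$ and $v'u'$. So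
$$T_{\rm up}=\sigma\cup\tau\cup\tau'\cup T_\ell\cup T_r .$$

*Overlaps.* $T_\ell$ meets the rest of $T$ only in $vu$, and $T_r$ only in $v'u'$. The intersection $\tau\cap\tau'$ is a common face containing $w$; since $\tau$ has the edges $wv,wy$ at $w$ and $\tau'$ has $wy',wv'$, it is $\{w\}$. For the same reason $\sigma\cap\tau=vw$ and $\sigma\cap\tau'=v'w$. In particular $\{v,u\}$ and $\{v',u'\}$ are disjoint, so $T_\ell\cap T_r=\emptyset$. Also $T_{\rm low}\cap T_{\rm up}$ is the arc, with vertices $y,w,y'$; here $y\notin\sigma\cup\tau'$ and $y'\notin\sigma\cup\tau$. The vertices $y,w,y'$ are not in $T_\ell$ or $T_r$, because none of them is $v,u,v'$ or $u'$.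

At $w,y,y'$ the only edges of $T_{\rm low}$ are $wy,wy'$ and the edges $b^*,b'^*$ of $\tau^*$ at $y,y'$: at $w$ because $\tau^*$ is the only 2-face between $wy$ and $wy'$, and at $y,y'$ by Lemma 5. As $\tau^*$ has a $120^\circ$ corner at $w$, it is not a triangle, so the other ends of $b^*,b'^*$ are not among $y,w,y'$.

**Step 5: both angles of $\tau^*$ at $y,y'$ are $120^\circ$.** By Lemma 5 (with $Z=R'$ at $y$, $Z=P$ at $y'$) $b^*$ and $b'^*$ have label $A_1(\tau^*)=E\setminus PR'$. Put $z=e_{A_1(\tau^*)}$ on the vertices of $T_{\rm up}$ and $z=0$ elsewhere. Only $b^*,b'^*$ join the two sets, so Lemma 2 applies. But $z_v=z_w$ and $z$ is not constant, a contradiction.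

**Step 6: the angle of $\tau^*$ at $y$ is $60^\circ$.** By Lemma 5, $b^*$ has label $R'$. Let $y_{u'}-y_{v'}=\mu e_{R'}$, $\mu>0$. Put

* $z=-\mu e_{R'}$ on all vertices of $\sigma,\tau,T_\ell$ (including $v,t,v',w,y,u$);
* $z=y-y_{u'}$ on $T_r$;
* $z=0$ on the vertices of $\tau'$ other than $v',w$, and on the vertices of $T_{\rm low}$ other than $y,w$.

By the list of overlaps the only vertices defined by more than one line are $v'$ (both values $-\mu e_{R'}$) and $u'$ (both $0$), so $z$ is well defined. Edges within $\sigma,\tau,T_\ell$ join equal values, and edges within $T_r$ are fine. In $\tau'$: $v'w$ joins equal values; $wy'$ has label $R'$ and difference $\mu e_{R'}$; $v'u'$ is in $T_r$; the others join zeros. In $T_{\rm low}$: $wy$ joins equal values; $wy'$ is done; $b^*$ has label $R'$ and difference $\mu e_{R'}$; the others join zeros. So Lemma 2 applies. But $z_v=z_w$, while $z_w\ne z_{y'}$, a contradiction.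

**Step 7: the angle of $\tau^*$ at $y'$ is $60^\circ$.** By Lemma 5, $b'^*$ has label $P$. Let $y_u-y_v=\lambda e_P$, $\lambda>0$. Put

* $z=-\lambda e_P$ on all vertices of $\sigma,\tau',T_r$ (including $v,t,v',w,y',u'$);
* $z=y-y_u$ on $T_\ell$;
* $z=0$ on the vertices of $\tau$ other than $v,w$, and on the vertices of $T_{\rm low}$ other than $y',w$.

It is well defined: at $v$ both values are $-\lambda e_P$, at $u$ both are $0$. In $\tau$: $vw$ joins equal values, $wy$ has label $P$ and difference $\lambda e_P$, $vu$ is in $T_\ell$, and the others join zeros. In $T_{\rm low}$: $wy'$ joins equal values, $wy$ is done, $b'^*$ has label $P$ and difference $\lambda e_P$, and the others join zeros. So Lemma 2 applies. But $z_v=z_w$, while $z_w\ne z_y$, a contradiction.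

Hence for $n\le8$ a coarsest matroid subdivision of $\Delta(3,n)$ with planar tight span is conical, and by Theorem A it is constructed via a tropical point configuration. This proves Theorem C. $\square$
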